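# Linear quotients in every variable ordering and the polymatroidal exchange property

## 1. The guess that $n$ orderings detect the exchange property

A polymatroidal ideal is defined by an exchange property: if a generator $u$ has more $x_k$ than a generator $v$, then one factor $x_k$ of $u$ can be traded for a variable of which $v$ has more. A polymatroidal ideal also has linear quotients, in many orders of its generators. Suppose we only know the linear quotients, for the reverse lexicographical order of the generators coming from *every* ordering of the variables. Must the exchange property hold? The first guess is: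

> Yes; and $n$ orderings of the variables are enough, one for each choice of the smallest variable.

The reason behind the guess: when $x_k$ is the smallest variable, having less $x_k$ makes a monomial larger in the order, so this ordering ought to control the removal of $x_k$. One half of the guess is right and the other is wrong. We now make the terms precise and test it.

Let $K$ be a field and $S=K[x_1,\dots,x_n]$. For a monomial ideal $I\subset S$, let $G(I)$ be its unique minimal set of monomial generators.

**Definition (polymatroidal).** A monomial ideal $I$ generated in a single degree is *polymatroidal* if for any $u,v\in G(I)$ with $\deg_{x_i}(u)>\deg_{x_i}(v)$ there is an index $j$ with $\deg_{x_j}(u)<\deg_{x_j}(v)$ such that $x_j(u/x_i)\in I$.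

**Definition (linear quotients).** A monomial ideal $I$ with $G(I)=\{u_1,\dots,u_r\}$ has *linear quotients* with respect to the ordering $u_1,\dots,u_r$ if for every $j=2,\dots,r$ the colon ideal $(u_1,\dots,u_{j-1}):u_j$ is generated by a subset of the variables.

**Definition (revlex).** Fix an ordering of the variables. For monomials $u\neq v$ of the same degree, $u>_{\rm revlex}v$ if, for the smallest variable in which their exponents differ, $u$ has the smaller exponent. The generators are listed from the largest to the smallest: $u_1>_{\rm revlex}u_2>_{\rm revlex}\cdots>_{\rm revlex}u_r$.

Throughout, we write an ordering of the variables as the list of indices **from the smallest variable upward**. For instance, the list $(1,3,2)$ means $x_1<x_3<x_2$. The word *prefix* refers to this list. We write $i\prec j$ if $x_i$ is smaller than $x_j$.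

We use one textbook fact: if $C$ is generated by monomials $v_1,\dots,v_s$ and $w$ is a monomial, then $C:w$ is generated by the monomials $v_i/\gcd(v_i,w)$.

As an example, $(x_1x_2,x_1x_3,x_2x_3)$ is polymatroidal. Two different generators share one variable, so each has exactly one variable that the other lacks, and trading turns one generator into the other. The same remark holds in general: if two generators differ by a single trade, $v=x_c(u/x_i)$ with $i\ne c$, then the exchange property holds for this pair, in both directions. In particular every ideal generated by variables is polymatroidal, so nothing happens in degree $1$.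

**Two variables.** Let $I$ be generated by the monomials $x_1^{a}x_2^{d-a}$ with $a$ in a nonempty set $A\subseteq\{0,\dots,d\}$. Removing $x_1$ from a generator leaves no choice but to add $x_2$, and vice versa, so $I$ is polymatroidal if and only if $A$ is a set of consecutive integers. Now let $x_1$ be the smallest variable. Smaller $a$ comes first. For $a''<a'$ in $A$, the generator with exponent $a''$ divided by its gcd with the one with exponent $a'$ is $x_2^{a'-a''}$. So the colon ideal at $a'$ is generated by $x_2^{a'-a}$, where $a$ is the predecessor of $a'$ in $A$. It is generated by a variable exactly when $a'-a=1$. Hence linear quotients for this one ordering already mean that $A$ is a set of consecutive integers. By symmetry the other ordering does the same. For $n=2$ the guess is true, and a single ordering is enough.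

**Three variables.** Take $I=(x_1x_2,\;x_2^2,\;x_1x_3)$. It is not polymatroidal. With $u=x_1x_3$ and $v=x_2^2$, removing $x_1$ from $u$ forces us to add $x_2$, and $x_2x_3\notin I$. Here are the six orderings.

| list (smallest first) | order of the generators | successive colon ideals |
|---|---|---|
| $(1,2,3)$ | $x_2^2,\;x_1x_3,\;x_1x_2$ | the first is $(x_2^2)$: not linear |
| $(1,3,2)$ | $x_2^2,\;x_1x_2,\;x_1x_3$ | $(x_2),\;(x_2)$ |
| $(2,1,3)$ and $(2,3,1)$ | $x_1x_3,\;x_1x_2,\;x_2^2$ | $(x_3),\;(x_1)$ |
| $(3,1,2)$ | $x_2^2,\;x_1x_2,\;x_1x_3$ | $(x_2),\;(x_2)$ |
| $(3,2,1)$ | $x_1x_2,\;x_2^2,\;x_1x_3$ | $(x_1),\;(x_2)$ |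

Five of the six orderings give linear quotients, and among them every variable occurs as the smallest one. So the count in the guess is wrong. The "yes" survives, because the sixth ordering exposes the failure. In fact the "yes" is a theorem.

**Theorem A.** Let $I$ be a monomial ideal generated in one degree. If $I$ has linear quotients with respect to the reverse lexicographical ordering of $G(I)$ induced by every ordering of the variables, then $I$ is polymatroidal. Together with the converse, due to Herzog and Takayama, the following are equivalent for a monomial ideal generated in a single degree: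
(a) $I$ is polymatroidal;
(b) $I$ has linear quotients with respect to the reverse lexicographical ordering of the minimal generators induced by every ordering of the variables.

The equivalence is a conjecture in Somayeh Bandari and Rahim Rahmati-Asghar, "On the polymatroidal property of monomial ideals with a view towards orderings of minimal generators", arXiv:1808.06438 (2018). After proving Theorem A we return to the count: Theorem B in Section 5 says exactly which sets of orderings suffice.

## 2. Linear quotients as a condition on single trades

Both properties should be written in the same language. Identify a monomial with its exponent vector in $\mathbb Z^n_{\ge0}$, with unit vectors $e_1,\dots,e_n$, and let $B$ be the set of exponent vectors of $G(I)$. If $I=0$ there is nothing to prove, so assume $B\ne\emptyset$. All elements of $B$ have the same coordinate sum $d$, so a monomial of degree $d$ lies in $I$ if and only if its exponent vector lies in $B$. For $u,v\in B$ put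
$$P(u,v)=\{\,j: v_j>u_j\,\}.$$
Then $I$ is polymatroidal if and only if
$$\text{for all } u,v\in B \text{ and } k \text{ with } u_k>v_k \text{ there is } j\in P(u,v) \text{ with } u+e_j-e_k\in B. \tag{1}$$
For fixed $u,v,k$ we call this the *exchange property for* $(u,v,k)$.

**Lemma 1.** $I$ has linear quotients with respect to the revlex ordering of $G(I)$ induced by a given ordering of the variables if and only if

(LQ) for all $w,v\in B$ with $v>_{\rm revlex}w$ there are $c\in P(w,v)$ and $i\prec c$ with $w+e_c-e_i\in B$.

*Proof.* Let $w\in B$ and let $C$ be the ideal generated by all generators that precede $w$. Then $C:w$ is generated by the monomials $v/\gcd(v,w)$ with $v>_{\rm revlex}w$.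

We claim that $C:w$ is generated by variables if and only if for each such $v$ some variable $x_c\in C:w$ divides $v/\gcd(v,w)$. If $C:w$ is generated by variables, then every monomial in it is divisible by one of them. Conversely, if the stated divisibilities hold, the variables in $C:w$ generate an ideal containing all generators of $C:w$.

Next, $x_c$ divides $v/\gcd(v,w)$ if and only if $v_c>w_c$, that is, $c\in P(w,v)$.

Finally, $x_c\in C:w$ means that some generator $w'>_{\rm revlex}w$ divides $x_cw$. Since $w'$ has degree $d$ and $x_cw$ has degree $d+1$, this says $w'=w+e_c-e_i$ for some $i$, and $i\ne c$ because $w'\ne w$. The vectors $w$ and $w'$ differ only in the coordinates $i$ and $c$, and $w'$ is smaller in coordinate $i$ and larger in coordinate $c$. So $w'>_{\rm revlex}w$ if and only if $i\prec c$. Putting the three statements together gives (LQ). $\square$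

We use two consequences of the definition of revlex all the time:
$$\text{if } x_k \text{ is the smallest variable and } w_k>v_k, \text{ then } v>_{\rm revlex}w; \tag{2}$$
$$\text{if } i\prec c, \text{ then } w+e_c-e_i>_{\rm revlex}w. \tag{3}$$

With Lemma 1 the known direction takes three lines.

**Proposition 2 (Herzog–Takayama).** A polymatroidal ideal has linear quotients with respect to the revlex ordering of its minimal generators induced by every ordering of the variables.

*Proof.* Fix an ordering of the variables, and let $v>_{\rm revlex}w$ in $B$. Let $k$ be the smallest index, with respect to $\prec$, at which $v$ and $w$ differ. Then $w_k>v_k$, and (1) gives $c\in P(w,v)$ with $w+e_c-e_k\in B$. The index $c$ is also one at which $v$ and $w$ differ, and $c\neq k$, so $k\prec c$. This is (LQ) with $i=k$. $\square$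

## 3. Where a single ordering stops: trades inside $P(u,v)$

Let us try to prove (1) from (LQ) directly. Given $u,v\in B$ and $k$ with $u_k>v_k$, choose an ordering in which $x_k$ is smallest. By (2), $v>_{\rm revlex}u$, so (LQ) gives $c\in P(u,v)$ and $i\prec c$ with $u+e_c-e_i\in B$. The added variable $x_c$ is one that we are allowed to add. If $i=k$, we are done. The trouble is that $i$ can be another index.

In the example of Section 1 with the list $(1,3,2)$, take $u=x_1x_3$, $v=x_2^2$ and $k=1$. Here $P(u,v)=\{2\}$, and (LQ) holds through $c=2$, $i=3$: it gives $x_1x_2$, and the factor removed is $x_3$. One can cure this case by a better ordering. If $P(u,v)=\{c\}$, choose a list with prefix $(k,c)$. Then $i\prec c$ forces $i=k$. This settles all pairs with $|P(u,v)|=1$.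

For larger $P=P(u,v)$ the same thought suggests a list that starts with $k$ and continues with the elements of $P$. Then $i\in\{k\}\cup P$, so at least nothing outside $P\cup\{k\}$ is touched. But $i\in P$ is possible, and one such list does not decide the matter. Here is an example with $n=3$, list $(1,2,3)$, and
$$B:\quad (0,3,2),\;(1,2,2),\;(2,1,2),\;(3,0,2),\;(3,1,1),\;(3,2,0),$$
written in revlex order, largest first. This set satisfies (LQ) for the list $(1,2,3)$. From each of $(1,2,2),(2,1,2),(3,0,2)$ the trade $+e_2-e_1$ leads to the element just before it. It is admissible, since every earlier element has a larger second coordinate and $1\prec2$. From each of $(3,1,1),(3,2,0)$ the trade $+e_3-e_2$ leads to the element just before it. It is admissible, since every earlier element has a larger third coordinate and $2\prec 3$. Yet the exchange property fails for $u=(3,2,0)$, $v=(0,3,2)$, $k=1$: here $P(u,v)=\{2,3\}$, and neither $(2,3,0)$ nor $(2,2,1)$ is in $B$.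

Follow the trades that (LQ) supplies, starting at $u$:
$$(3,2,0)\to(3,1,1)\to(3,0,2)\to(2,1,2)=:z .$$
The third trade does remove an $x_1$, but from $(3,0,2)$ and not from $u$. This is the exact obstacle: we reach an element that has lost one $x_k$, but only after rearranging the exponents inside $P$.

Now look at $z$ from the point of view of $u$. We have $P(u,z)=\{3\}$, which is strictly smaller than $P(u,v)=\{2,3\}$, and still $u_1>z_1$. So forget $v$ and use $z$ as the new target, **with a new ordering adapted to** $P(u,z)$. In the example the new list is $(1,3,2)$, and (LQ) for it would demand $u+e_3-e_1\in B$. This $B$ therefore does not have linear quotients for $(1,3,2)$. In general, the change of target is an induction on $|P(u,v)|$.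

## 4. Changing the target: proof of Theorem A

The converse is Proposition 2. So assume that $I$ has revlex linear quotients for every ordering of the variables. By Lemma 1, (LQ) holds for every ordering. We prove the following by induction on $|P(u,v)|$: *for $u,v\in B$ and $k$ with $u_k>v_k$ there is $a\in P(u,v)$ with $u+e_a-e_k\in B$.*

Write $P=P(u,v)$. It is not empty, because $u$ and $v$ have equal coordinate sums and $u_k>v_k$. Also $k\notin P$. Assume the claim for all triples whose $P$-set has fewer than $|P|$ elements.

**Step 1: choice of the ordering.** This step keeps the trades of (LQ) inside $P\cup\{k\}$. Take an ordering whose list is: $k$, then the elements of $P$ in any order, then the remaining indices.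

**Step 2: a walk from $u$ that ends by removing one $x_k$.** This step produces the new target. Consider elements $w\in B$ with
$$w_i=u_i\quad\text{for all } i\notin P. \tag{4}$$
The element $w=u$ is one of them. Let $w$ satisfy (4). For $i\notin P$ we have $w_i=u_i\ge v_i$, so $P(w,v)\subseteq P$. As $k\notin P$, we have $w_k=u_k>v_k$, so $v>_{\rm revlex}w$ by (2). By (LQ) there are $c\in P(w,v)\subseteq P$ and $i\prec c$ with $w'=w+e_c-e_i\in B$. By the choice of the list, every index that is smaller than an element of $P$ is $k$ or lies in $P$. So $i=k$ or $i\in P$.

If $i\in P$, then $w'$ differs from $w$ only in coordinates from $P$, so $w'$ satisfies (4) again, and $w'>_{\rm revlex}w$ by (3). Repeat with $w'$ in place of $w$. The elements increase strictly in revlex and $B$ is finite, so this cannot go on forever. Starting from $u$ we therefore reach some $w$ satisfying (4) for which $i=k$. That is, there is $c\in P$ with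
$$z:=w+e_c-e_k\in B.$$

**Step 3: comparison of $u$ with $z$.** This step shows that $z$ is the end of the proof or a smaller case. We have $z_k=u_k-1$, and $z_i=u_i$ for $i\notin P\cup\{k\}$. Comparing coordinate sums,
$$\sum_{i\in P}(z_i-u_i)=1. \tag{5}$$
Hence $P(u,z)\ne\emptyset$, and $P(u,z)\subseteq P$.

If $z_i\ge u_i$ for all $i\in P$, then (5) says that exactly one of the differences is $1$ and the others are $0$. So $z=u+e_a-e_k$ for some $a\in P$, and the claim holds for $(u,v,k)$.

Otherwise $z_i<u_i$ for some $i\in P$. This $i$ is not in $P(u,z)$, so $P(u,z)\subsetneq P$. Since $u_k>z_k$, the induction hypothesis applies to $(u,z,k)$ and gives $a\in P(u,z)\subseteq P(u,v)$ with $u+e_a-e_k\in B$. This is the claim for $(u,v,k)$.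

**Step 4: start of the induction.** If $|P|=1$, the sum in (5) has a single term, which equals $1$, so the second case of Step 3 does not occur and the induction hypothesis is not needed. This proves the claim, which is (1). So $I$ is polymatroidal. $\square$

## 5. Prefixes of length two and three

The proof used lists adapted to sets $P$ of any size. How many orderings are really needed?

**Definition (sufficient set of orderings).** Let $\Sigma$ be a set of orderings of the variables. Call $\Sigma$ *sufficient* if every monomial ideal of $S$ that is generated in a single degree and has linear quotients with respect to the revlex orderings of its generators induced by all $\sigma\in\Sigma$ is polymatroidal.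

For $n=3$, the table in Section 1 says that the set of the five orderings other than $(1,2,3)$ is not sufficient. Theorem A says that the set of all orderings is sufficient.

**Theorem B.** Let $n\ge3$. Then $\Sigma$ is sufficient if and only if both of the following hold:

1. for all $k\ne b$, some $\sigma\in\Sigma$ has prefix $(k,b)$;
2. (void for $n=3$) if $n\ge4$: for all distinct $k,b,c$, some $\sigma\in\Sigma$ has prefix $(k,b,c)$ or $(k,c,b)$.

Consequently the minimal size of a sufficient $\Sigma$ is $n\binom{n-1}{2}$ for $n\ge4$, and it is $6$ for $n=3$ (all orderings). For $n=2$, any single ordering suffices.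

Moreover, for fixed $k$: if the conditions in 1 and 2 for this $k$ are met by orderings with $x_k$ smallest for which $I$ has revlex linear quotients, then the exchange property for removing $x_k$ holds for all $u,v\in G(I)$ with $\deg_{x_k}u>\deg_{x_k}v$.

For $n=4$ and $k=1$, the three lists $(1,2,3,4)$, $(1,3,4,2)$, $(1,4,2,3)$ meet both conditions. Their prefixes of length two are $(1,2),(1,3),(1,4)$, and their second and third entries give the pairs $\{2,3\},\{3,4\},\{4,2\}$.

We begin with sufficiency, and we prove the "moreover" part on the way. In Theorem A we walked from $u$ and then compared $u$ with the end $z$ of the walk. The plan now is to walk **back** from the end to $u$, one trade at a time, carrying the property "one $x_k$ can be removed" along. Each backward step involves two consecutive trades only, and prefixes of length at most three control two trades.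

For the rest of this section, fix $k$ and assume that (LQ) holds for a set of orderings with $k$ first that satisfies the conditions in 1 and 2 for this $k$.

**Lemma 3.** Let $a,b,j$ be indices different from $k$, with $a\ne b$ and $a\ne j$ (but $b=j$ is allowed). Let $w\in B$ and
$$z=w+e_b+e_j-e_a-e_k\in B.$$
Then $w+e_c-e_k\in B$ for some $c\in\{b,j\}$.

*Proof.* Since $a,k\notin\{b,j\}$, we have $P(w,z)=\{b,j\}$, and $z_k<w_k$. By (2), $z>_{\rm revlex}w$ for every ordering with $k$ first.

*Case $b=j$.* Take one of our orderings with prefix $(k,b)$. As $P(w,z)=\{b\}$, (LQ) gives $i\prec b$ with $w+e_b-e_i\in B$. The only index smaller than $b$ is $k$, so $w+e_b-e_k\in B$.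

*Case $b\ne j$.* Now $k,a,b,j$ are four distinct indices, so $n\ge4$ and condition 2 applies to $k,b,j$. The hypotheses and the conclusion are symmetric in $b$ and $j$, so we may assume that one of our orderings has prefix $(k,b,j)$. By (LQ) there are $c\in\{b,j\}$ and $i\prec c$ with $w+e_c-e_i\in B$. If $i=k$ we are done. If $i\ne k$, then $c=b$ is impossible, because only $k$ is smaller than $b$. So $c=j$ and $i=b$, that is,
$$y:=w+e_j-e_b\in B.$$
Compare $y$ with $z$. We have $z-y=2e_b-e_a-e_k$, so $P(y,z)=\{b\}$ and $y_k>z_k$. Hence $z>_{\rm revlex}y$ by (2), and (LQ) for the same ordering gives $i\prec b$ with $y+e_b-e_i\in B$. Again $i=k$. So $y+e_b-e_k=w+e_j-e_k\in B$. $\square$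

Now let $u,v\in B$ with $u_k>v_k$. We show the exchange property for $(u,v,k)$.

**Step 1: a walk forward from $u$.** This step finds some element from which one $x_k$ can be removed. Fix any one of our orderings (with $k$ first) and put $w_0=u$. Suppose $w_t\in B$ with $(w_t)_k=u_k$ has been constructed. Then $(w_t)_k>v_k$, so $v>_{\rm revlex}w_t$ by (2), and (LQ) gives
$$b_t\in P(w_t,v)\quad\text{and}\quad a_t\prec b_t\quad\text{with}\quad w_t+e_{b_t}-e_{a_t}\in B.$$
Here $b_t\ne k$, because $(w_t)_k>v_k$. If $a_t\ne k$, put $w_{t+1}=w_t+e_{b_t}-e_{a_t}$. Then $(w_{t+1})_k=u_k$, and $w_{t+1}>_{\rm revlex}w_t$ by (3). As $B$ is finite, the walk stops, and it can stop only at some $t=T$ with $a_T=k$. Then $w_T+e_{b_T}-e_k\in B$ with $b_T\in P(w_T,v)$.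

**Step 2: the walk back to $u$.** This step transports the removal of $x_k$ from $w_T$ to $w_0=u$. We claim:
$$\text{for each } t\le T \text{ there is } j\in P(w_t,v) \text{ with } w_t+e_j-e_k\in B. \tag{6}$$
For $t=T$ this is the end of Step 1, with $j=b_T$. Suppose $t<T$ and (6) holds for $t+1$, with $j\in P(w_{t+1},v)$. Then $j\ne k$, because $(w_{t+1})_k=u_k>v_k$. Write $a=a_t$ and $b=b_t$, so that $a,b\neq k$, $a\ne b$, $w_{t+1}=w_t+e_b-e_a$, and
$$z:=w_{t+1}+e_j-e_k=w_t+e_b+e_j-e_a-e_k\in B.$$

If $j=a$, then $z=w_t+e_b-e_k$. So (6) holds for $t$ with the index $b\in P(w_t,v)$.

If $j\ne a$, then $(w_t)_j\le(w_{t+1})_j<v_j$, because only coordinate $a$ decreases from $w_t$ to $w_{t+1}$. So $j\in P(w_t,v)$. Lemma 3 with $w=w_t$ gives $c\in\{b,j\}$ with $w_t+e_c-e_k\in B$, and $\{b,j\}\subseteq P(w_t,v)$. So (6) holds for $t$ with the index $c$.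

For $t=0$, (6) is the exchange property for $(u,v,k)$. This proves the "moreover" part of Theorem B. If $\Sigma$ satisfies 1 and 2, and $I$ has linear quotients for all $\sigma\in\Sigma$, then for each $k$ the orderings in $\Sigma$ that begin with $k$ satisfy the assumption of this section. So the exchange property holds for all $k$, and $I$ is polymatroidal. Hence $\Sigma$ is sufficient.

## 6. Ideals that only the missing prefixes can reject

For necessity, Lemma 3 shows where to look. Its two cases concern a pair $u$, $v=u+2e_b-e_k-e_q$, which needed the prefix $(k,b)$, and a pair $u$, $v=u+e_b+e_c-e_k-e_q$, which needed $(k,b,c)$ or $(k,c,b)$. For each case we build an ideal around such a pair so that the exchange fails at this pair, but every ordering without the prefix in question gives linear quotients.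

**Building blocks.** For a set $Q$ of indices with $|Q|=r\ge1$, put $x_Q=\prod_{q\in Q}x_q$ and $V_Q=\{x_{Q\setminus q}:q\in Q\}$, where $Q\setminus q$ means $Q\setminus\{q\}$. These are the squarefree monomials of degree $r-1$ in the variables of $Q$. For $r=1$ we get $V_Q=\{1\}$. Two different elements $x_{Q\setminus q}$ and $x_{Q\setminus q'}$ differ by a single trade, so $V_Q$ satisfies the exchange property. For the same reason $\{x_kx_b,x_b^2\}$ and $\{x_kx_b,x_kx_c,x_bx_c\}$ satisfy it.

If two sets of monomials in disjoint sets of variables, each of a single degree, satisfy the exchange property, then so does the set of products. To see this, let $u=u_1u_2$ and $v=v_1v_2$ be products with $\deg_{x_i}u>\deg_{x_i}v$, where $x_i$ is, say, a variable of the first factor. Then $\deg_{x_i}u_1>\deg_{x_i}v_1$, and the exchange of $u_1$ with $v_1$ gives an index $j$ in the first set of variables, so that $\deg_{x_j}u<\deg_{x_j}v$ and $x_j(u_1/x_i)\,u_2$ is again a product.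

One more remark: if $v>_{\rm revlex}w$ are elements of $B$ that differ by a single trade, $v=w+e_c-e_i$, then $i\prec c$ and $c\in P(w,v)$. So (LQ) holds for this pair, with $v$ itself as the required element.

**Condition 1 is necessary.** Suppose no $\sigma\in\Sigma$ has prefix $(k,b)$. Let $Q=[n]\setminus\{k,b\}$, which is not empty because $n\geq 3$, and let
$$M=\{x_kx_b,\;x_b^2\}\cdot V_Q,\qquad u=x_kx_Q,\qquad G(I)=M\cup\{u\}.$$
All these monomials have degree $n-1$, so they are the minimal generators of an ideal $I$. For $n=3$, $k=1$, $b=2$ this is the ideal $(x_1x_2,x_2^2,x_1x_3)$ of Section 1.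

*$I$ is not polymatroidal.* Let $q\in Q$ and $v=x_b^2x_{Q\setminus q}$. Then $\deg_{x_k}u>\deg_{x_k}v$ and $P(u,v)=\{b\}$. But $x_bx_Q\notin I$: its degree in the variables of $Q$ is $|Q|$, while elements of $M$ have degree $|Q|-1$ there, and $x_bx_Q\ne u$.

*$I$ has linear quotients for every ordering without prefix $(k,b)$.* By Lemma 1 we check (LQ) for all pairs. The set $M$ satisfies the exchange property, so by Proposition 2 and Lemma 1, (LQ) holds for pairs inside $M$, with trades that lead to elements of $M\subset B$. The elements $x_kx_bx_{Q\setminus q}=u+e_b-e_q$ differ from $u$ by a single trade, so these pairs satisfy (LQ). It remains to compare $u$ with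
$$v=x_b^2x_{Q\setminus q}=u+2e_b-e_k-e_q .$$

Suppose $v>_{\rm revlex}u$. Then the smallest of $b,k,q$ is $k$ or $q$. Here $P(u,v)=\{b\}$, and $u+e_b-e_{q'}=x_kx_bx_{Q\setminus q'}\in B$ for every $q'\in Q$. So (LQ) holds if some $q'\in Q$ satisfies $q'\prec b$. Otherwise $b\prec q'$ for all $q'\in Q$. In particular $b\prec q$, so the smallest of $b,k,q$ is $k$, and $k\prec b$. Then the ordering has prefix $(k,b)$, which is excluded.

Suppose $u>_{\rm revlex}v$. Then the smallest of $b,k,q$ is $b$. We have $k\in P(v,u)$, $b\prec k$, and $v+e_k-e_b=x_kx_bx_{Q\setminus q}\in B$, which is (LQ) for this pair.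

So $I$ has linear quotients for all $\sigma\in\Sigma$ and is not polymatroidal: $\Sigma$ is not sufficient.

**Condition 2 is necessary.** Let $n\ge4$, and suppose no $\sigma\in\Sigma$ has prefix $(k,b,c)$ or $(k,c,b)$. Let $Q=[n]\setminus\{k,b,c\}\ne\emptyset$ and
$$M=\{x_kx_b,\;x_kx_c,\;x_bx_c\}\cdot V_Q,\qquad u=x_kx_Q,\qquad G(I)=M\cup\{u\}.$$
All these monomials have degree $n-2$. For $n=4$, $k=1$, $b=2$, $c=3$ the ideal is $(x_1x_2,x_1x_3,x_2x_3,x_1x_4)$. For the lists $(1,2,3,4)$ and $(1,3,2,4)$ its first two generators are $x_2x_3,\,x_1x_4$, and $(x_2x_3):x_1x_4=(x_2x_3)$ is not generated by variables. The argument below shows that the other $22$ orderings do give linear quotients.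

*$I$ is not polymatroidal.* Let $q\in Q$ and $v=x_bx_cx_{Q\setminus q}$. Then $\deg_{x_k}u>\deg_{x_k}v$ and $P(u,v)=\{b,c\}$. But $x_bx_Q$ and $x_cx_Q$ are not in $I$: their degree in the variables of $Q$ is $|Q|$, while elements of $M$ have degree $|Q|-1$ there, and neither of them is $u$.

*$I$ has linear quotients for every ordering without prefix $(k,b,c)$ or $(k,c,b)$.* As before, pairs inside $M$ satisfy (LQ) by Proposition 2 and Lemma 1. The elements $x_kx_bx_{Q\setminus q}=u+e_b-e_q$ and $x_kx_cx_{Q\setminus q}=u+e_c-e_q$ are one trade away from $u$, so these pairs satisfy (LQ). It remains to compare $u$ with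
$$v=x_bx_cx_{Q\setminus q}=u+e_b+e_c-e_k-e_q .$$

Suppose $v>_{\rm revlex}u$. Then the smallest of $k,q,b,c$ is $k$ or $q$. Here $P(u,v)=\{b,c\}$, and both $u+e_b-e_{q'}$ and $u+e_c-e_{q'}$ are in $B$ for all $q'\in Q$. So (LQ) holds if some $q'\in Q$ satisfies $q'\prec b$ or $q'\prec c$. Otherwise all of $Q$ comes after both $b$ and $c$ in the list. In particular $q$ is not the smallest of $k,q,b,c$, so $k$ is, and $k\prec b$, $k\prec c$. Then the ordering has prefix $(k,b,c)$ or $(k,c,b)$, which is excluded.

Suppose $u>_{\rm revlex}v$. Then the smallest of $k,q,b,c$ is $b$ or $c$. If it is $b$, then $k\in P(v,u)$, $b\prec k$, and $v+e_k-e_b=x_kx_cx_{Q\setminus q}\in B$. If it is $c$, then in the same way $c\prec k$ and $v+e_k-e_c=x_kx_bx_{Q\setminus q}\in B$. So (LQ) holds for this pair.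

Hence $\Sigma$ is not sufficient. Together with Section 5 this proves the characterization in Theorem B.

## 7. Counting with orientations of complete graphs

It remains to determine the minimal sizes.

**Three variables.** For $n=3$ a prefix $(k,b)$ determines the whole list, so condition 1 forces all $6$ orderings. The set of all orderings satisfies condition 1, and condition 2 is void.

**At least four variables, lower bound.** Let $n\ge4$ and fix $k$. An ordering that begins with $k$ serves exactly one pair $\{b,c\}$ in condition 2, namely the pair of its second and third entries. There are $\binom{n-1}2$ pairs, so at least $\binom{n-1}{2}$ orderings beginning with $k$ are needed. Orderings that begin with different $k$ are different, so a sufficient $\Sigma$ has at least $n\binom{n-1}{2}$ elements.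

**At least four variables, construction.** This step meets condition 1 at no extra cost. For each $k$, consider the complete graph on $[n]\setminus\{k\}$. It has $n-1\ge3$ vertices, so it has a Hamiltonian cycle. Orient this cycle cyclically and the other edges arbitrarily. Then every vertex has out-degree at least $1$. For each arc $b\to c$ put one ordering with prefix $(k,b,c)$ into $\Sigma$. Every pair $\{b,c\}$ is an edge, with one of the two orientations, so condition 2 holds. Every vertex $b\ne k$ has an outgoing arc, so some ordering has prefix $(k,b)$ and condition 1 holds. The number of orderings is $n\binom{n-1}2$. For $n=4$ and $k=1$, the cycle $2\to3\to4\to2$ gives the three lists shown after Theorem B, and in total $12$ of the $24$ orderings suffice.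

**Two variables.** Let $n=2$ and take the ordering $k\prec p$. If $v>_{\rm revlex}w$ in $B$, then $w_k>v_k$ and $P(w,v)=\{p\}$, and the only index smaller than $p$ is $k$. So (LQ) forces $w+e_p-e_k\in B$. Thus from every element of $B$ except the revlex largest one, the neighboring point in direction $e_p-e_k$ is in $B$ too, and $B$ is a set of consecutive points on a line. As seen in Section 1, such an ideal is polymatroidal. So any single ordering suffices, and the proof of Theorem B is complete. $\square$
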